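# Separation dimension does not bound boxicity

## Graphs separated by two permutations are planar

All graphs are finite and simple, $\lg$ is the logarithm to base $2$, and $\ln$ is the natural logarithm. We compare two ways of measuring how complicated a graph is by means of linear orders and boxes.

**Definition 1 (separation dimension).** Let $G$ be a graph. A permutation $\sigma$ of $V(G)$ *separates* two disjoint edges $e,f$ if in $\sigma$ every vertex of $e$ precedes every vertex of $f$, or every vertex of $f$ precedes every vertex of $e$. A family $\mathcal F$ of permutations of $V(G)$ is *pairwise suitable* for $G$ if every two disjoint edges of $G$ are separated by some $\sigma\in\mathcal F$. The *separation dimension* $\pi(G)$ is the size of a smallest pairwise suitable family.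

Edges that share a vertex impose no condition. A star or an edgeless graph has $\pi=0$, so $\mathbb N$ contains $0$ in these notes. For the $4$-cycle $1234$ there are two pairs of disjoint edges, $\{12,34\}$ and $\{23,41\}$. An order separating the first pair has $\{1,2\}$ as its first two or its last two elements; an order separating the second pair has $\{2,3\}$ there, or $\{4,1\}$. No order does both. The orders $1,2,3,4$ and $2,3,4,1$ together are suitable, so $\pi(C_4)=2$.

Geometrically, $k$ permutations are $k$ coordinate orders: $\pi(G)$ is the smallest $k$ such that the vertices can be placed in $\mathbb R^k$ so that any two disjoint edges are separated by a hyperplane normal to a coordinate axis.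

We use one fact constantly. If $H\subseteq G$, then $\pi(H)\le\pi(G)$: restrict the permutations to $V(H)$, and every pair of disjoint edges of $H$ is still separated. Call this *monotonicity*. Note that $H$ may be any subgraph, not only an induced one.

**Definition 2 (boxicity).** A box in $\mathbb R^k$ is a product of $k$ closed bounded intervals. The *boxicity* of $G$ is the smallest $k$ such that $G$ is the intersection graph of a family of boxes in $\mathbb R^k$: each vertex gets a box, and two vertices are adjacent exactly when their boxes meet.

An *interval graph* is an intersection graph of intervals on the line. Two boxes meet if and only if their projections meet in every coordinate. Hence, for $k\ge1$, $\operatorname{boxicity}(G)\le k$ if and only if $G$ is the intersection of $k$ interval graphs on $V(G)$. A representation in fewer coordinates can be padded by coordinates in which every vertex receives $[0,1]$. Every graph has finite boxicity, since a complete graph minus one edge $uv$ is an interval graph, and $G$ is the intersection of these over all nonadjacent pairs.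

Boxicity is monotone for induced subgraphs, but not for subgraphs in general: a complete graph needs no coordinates, and it contains everything. For $C_4=1234$ one coordinate is not enough. In an interval representation $I_1\cap I_3=\emptyset$, say $I_1$ lies to the left of $I_3$. Then $I_2$ and $I_4$ meet both $I_1$ and $I_3$, so both contain the gap between them, and $I_2\cap I_4\ne\emptyset$, a contradiction. Two coordinates suffice, one in which only $1,3$ are disjoint and one in which only $2,4$ are. So $\operatorname{boxicity}(C_4)=2$.

It is known that $\pi(G)$ is the boxicity of the line graph of $G$. So it is natural to ask whether it controls the boxicity of $G$ itself. For small $\pi$ it does.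

Suppose $\pi(G)=0$, so no two edges are disjoint. If the edges do not all share a vertex, take edges $uv,uw$ and an edge avoiding $u$. It must meet both, so it is $vw$. Every edge must meet $uv$, $uw$ and $vw$, so it contains two of $u,v,w$. So $G$ is a star or a triangle, plus isolated vertices, or edgeless. Each of these is an interval graph, and the boxicity is at most $1$.

**Proposition 1.** If $\pi(G)\le2$, then $G$ is planar, and $\operatorname{boxicity}(G)\le3$.

**Proof.** Adding permutations if necessary, let $\{\sigma_1,\sigma_2\}$ be pairwise suitable (repetition is harmless). Place the vertices in $\mathbb R^2$ so that their $x$-coordinates are distinct and in the order $\sigma_1$, their $y$-coordinates are distinct and in the order $\sigma_2$, and no three vertices are collinear. This is possible: fix the $x$-coordinates. For each triple of vertices, collinearity is a nontrivial linear equation in the $y$-coordinates. The vectors of $y$-coordinates in the order $\sigma_2$ form a nonempty open set, which is not covered by finitely many hyperplanes.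

Draw every edge as a straight segment. If $e,f$ are disjoint edges, then $\sigma_1$ or $\sigma_2$ separates them, so a vertical or a horizontal line lies strictly between them and the segments are disjoint. Two edges sharing a vertex meet only there, and no vertex lies in the interior of an edge, because no three vertices are collinear. So $G$ is planar. Planar graphs have boxicity at most $3$, by C. Thomassen, *Interval representations of planar graphs*, J. Combin. Theory Ser. B 40 (1986) 9–20. $\square$

What changes with more permutations? The same placement works in $\mathbb R^3$ or $\mathbb R^4$, but it says nothing about crossings: every graph can be drawn in $\mathbb R^3$ with straight edges and no crossings. Planarity is lost as well. We shall see that $K_{p,p}$ with every edge subdivided once has $\pi\le4$ for every $p\ge2$, and for $p\ge3$ this is not planar. Is boxicity then still bounded by some function of $\pi$? This is asked in Manu Basavaraju, L. Sunil Chandran, Rogers Mathew, Deepak Rajendraprasad, "Pairwise Suitable Family of Permutations and Boxicity", arXiv:1212.6756 (2012).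

## Four permutations allow arbitrarily large boxicity

The answer is no.

**Theorem 1.** For every $t\ge1$ there is a bipartite graph $G$ with $\pi(G)\le4$ and $\operatorname{boxicity}(G)>t$. Hence no $f:\mathbb N\to\mathbb N$ satisfies $\operatorname{boxicity}(G)\le f(\pi(G))$ for all $G$.

The second sentence follows from the first: such an $f$ would bound the boxicity of every graph with $\pi\le4$ by $\max\{f(0),\dots,f(4)\}$.

There is also a quantitative form.

**Theorem 2.** Let $\beta_s(n)$ be the maximum boxicity of an $n$-vertex graph with $\pi\le s$.

* (a) $\beta_s(n)\le3$ for all $n$ if $s\le2$.
* (b) Every $n$-vertex graph with $\pi\le3$ has at most $16n$ edges, and $\beta_3(n)=O(\log n)$.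
* (c) For every fixed $s\ge4$ there are constants $c_s,C_s>0$ such that for all large $n$
$$c_s\,\frac{(\log n)^{\lfloor s/2\rfloor-1}}{(\log\log n)^{\lfloor s/2\rfloor}}\;\le\;\beta_s(n)\;\le\;C_s(\log n)^{s-2}.$$

Part (a) is Proposition 1. So boxicity is bounded on $\{\pi\le s\}$ for $s\le2$ and unbounded for every $s\ge4$. Whether it is bounded on $\{\pi\le3\}$ is not settled here.

## Large bicliques force large separation dimension

A sensible person first takes an explicit graph of large boxicity and tries to bound its $\pi$. The $C_4$ argument provides one. Let $G_r$ have vertices $u_1,v_1,\dots,u_r,v_r$, with all pairs adjacent except $u_iv_i$ for each $i$. In any interval graph containing $G_r$, at most one pair $u_i,v_i$ is represented by disjoint intervals: two such pairs would give an interval representation of a $4$-cycle. So $r$ interval graphs are needed, and $\operatorname{boxicity}(G_r)\ge r$.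

This attempt stops because $\pi(G_r)\to\infty$. The graph $G_r$ contains $K_{a,a}$ with $a=2\lfloor r/2\rfloor$ (half of the pairs against another half), and large bicliques are not allowed.

**Lemma 1.** If $\pi(G)\le s$, then $G$ does not contain $K_{a,a}$ with $a=2^{s+1}$.

**Proof.** Suppose that $s$ permutations are suitable for $K_{a,a}$ with sides $A,B$. Take one permutation $\sigma$. Let $A_1,A_2$ be the first and second halves of $A$ in $\sigma$, and $B_1,B_2$ those of $B$. If the last element of $A_1$ precedes the first element of $B_2$, then all of $A_1$ precedes all of $B_2$. Otherwise the first element of $B_2$ precedes the last element of $A_1$, so all of $B_1$ precedes all of $A_2$. Either way we find a biclique with sides $P,Q$ of size $a/2$ and $P$ entirely before $Q$ in $\sigma$. Two disjoint edges $pq,p'q'$ of it are not separated by $\sigma$, since $p'$ precedes $q$ and $p$ precedes $q'$. Repeat inside this biclique with the next permutation. After $s$ rounds a copy of $K_{2,2}$ remains, and none of the $s$ permutations separates its disjoint edges, a contradiction. $\square$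

So we need graphs without large bicliques. Instead of one explicit graph, use many at once. If one graph $\Gamma$ has $\pi(\Gamma)\le4$, then by monotonicity so do all $2^{|E(\Gamma)|}$ of its spanning subgraphs. If $\Gamma$ has enough edges, these should be too many for all of them to have small boxicity. We need a $\Gamma$, and then a count.

## Points, lines and linear orders

The next lemma produces graphs with small $\pi$. Think of $X$ as points and of $L$ as lines.

**Lemma 2.** Let $X$ be a finite set with linear orders $<_1,\dots,<_d$. Let $L$ be a finite family of nonempty subsets ("lines") of $X$ such that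

1. each $\ell\in L$ equals $\bigcap_{j=1}^dI_j(\ell)$, where $I_j(\ell)$ is an interval of $(X,<_j)$;
2. two distinct lines have at most one common point.

Then the incidence graph $\Gamma$ on $X\cup L$, in which $x\sim\ell$ if and only if $x\in\ell$, satisfies $\pi(\Gamma)\le2d$.

**Proof.**

**Step 1. The permutations.** We define two for each $j$, so that a line sits at one end of its own interval. Both extend $<_j$ on $X$. In $\sigma_j^+$, each $\ell$ is inserted in the gap immediately after the last element of $I_j(\ell)$. In $\sigma_j^-$, each $\ell$ is inserted in the gap immediately before the first element of $I_j(\ell)$. Lines in the same gap are ordered arbitrarily.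

**Step 2. A point outside a line.** We look for an order in which the two edges are visibly apart. Let $x\ell$ and $y\ell'$ be disjoint edges, with $x\in\ell$ and $y\in\ell'$, so $x\ne y$ and $\ell\ne\ell'$. By (2), $x\in\ell'$ and $y\in\ell$ do not both hold, for otherwise $x,y$ would be two common points. By symmetry assume $y\notin\ell$. By (1) there is a $j$ with $y\notin I_j(\ell)$. Since $I_j(\ell)$ is an interval, $y$ lies after all of it or before all of it in $<_j$.

**Step 3. The separation.** We check both cases. If $y$ lies after $I_j(\ell)$, then in $\sigma_j^+$
$$x<\ell<y<\ell'.$$
Indeed $x\in I_j(\ell)$, and $\ell$ comes right after the last element of $I_j(\ell)$, hence after $x$ and before $y$; and $\ell'$ comes after all elements of $I_j(\ell')$, one of which is $y$. If $y$ lies before $I_j(\ell)$, then in $\sigma_j^-$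
$$\ell'<y<\ell<x:$$
here $\ell'$ comes before all of $I_j(\ell')\ni y$, and $\ell$ comes right before the first element of $I_j(\ell)$, hence after $y$ and before $x$. In both cases the edges are separated. $\square$

**The grid.** For $m\ge1$ and $p\ge2$ let $X=[p]^m$, and let $L$ be the set of axis-parallel lines
$$\{y:\ y_k=x_k\text{ for all }k\ne i\},\qquad x\in X,\ i\in[m].$$
We check the hypotheses of Lemma 2 with $d=2$. Let $<_1$ be the lexicographic order with coordinate $1$ most significant, and $<_2$ the lexicographic order with coordinate $m$ most significant and coordinate $1$ least. For the line $\ell$ in direction $i$ through $x$ put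
$$I_1(\ell)=\{y:y_k=x_k\ \text{for all } k<i\},\qquad I_2(\ell)=\{y:y_k=x_k\ \text{for all } k>i\}.$$
Fixing the most significant coordinates cuts out an interval of a lexicographic order, so these are intervals of $<_1$ and $<_2$, and $I_1(\ell)\cap I_2(\ell)=\ell$. Two distinct parallel lines are disjoint. If two points lie on both of two lines with directions $i\ne i'$, they agree in all coordinates except $i$, and in all except $i'$, so they are equal. Lemma 2 gives, for the incidence graph $\Gamma_{m,p}$,
$$\pi(\Gamma_{m,p})\le4.\tag{1}$$

For $m=p=2$ write the points as $11,12,21,22$ and put $H_1=\{11,12\}$, $H_2=\{21,22\}$, $V_1=\{11,21\}$, $V_2=\{12,22\}$. Then $I_1(H_1)=\{11,12\}$, $I_1(H_2)=\{21,22\}$ and $I_1(V_1)=I_1(V_2)=X$, so $\sigma_1^+$ can be taken as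
$$11,\ 12,\ H_1,\ 21,\ 22,\ H_2,\ V_1,\ V_2.$$
The disjoint edges $11\,H_1$ and $22\,V_2$ appear in the order $11<H_1<22<V_2$, as the proof predicts.

For $m=2$ and any $p\ge2$, each point $(a,b)$ lies on exactly two lines, $\{y:y_1=a\}$ and $\{y:y_2=b\}$. So $\Gamma_{2,p}$ is $K_{p,p}$ with every edge subdivided once, as promised: by Lemma 1, $\pi(K_{p,p})$ is unbounded, but after subdivision four permutations suffice.

**The obvious count on the grid.** Let $N$ be the number of vertices of $\Gamma$. In each coordinate of a box representation the order of the $2N$ interval endpoints, once they are made distinct, determines which intervals meet. So at most $((2N)!)^t$ graphs on $V(\Gamma)$ have boxicity at most $t$. If $2^{|E(\Gamma)|}>((2N)!)^t$, we are done.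

For $\Gamma_{m,p}$ this inequality never holds. There are $|E|=mp^m$ edges and $N\ge p^m$ vertices, and $(2N)!\ge(N+1)(N+2)\cdots(2N)\ge N^N$, so
$$\lg\big((2N)!\big)\ge N\lg N\ge p^m\cdot m\lg p\ge mp^m=|E|.$$
The count fails already for $t=1$. The trouble is the price of a vertex: each one pays about $2\lg(2N)$ bits per coordinate, while a point has only $m$ incident edges and $\lg N\ge m$.

The cure comes from two features of the grid. A point $b$ has only $m$ possible neighbors in a subgraph of $\Gamma_{m,p}$, so its interval need only be located among the $2m$ endpoints of those neighbors, at a cost of about $2\lg(2m+1)$ bits. The lines still pay the full logarithmic price, but there are only $mp^{m-1}$ of them, a fraction $m/p$ of the number of points.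

## Counting subgraphs of bounded boxicity

**Lemma 3.** Let $\Gamma$ be bipartite with parts $A,B$, $|A|=n\ge1$, $|B|=M$, every $b\in B$ having degree exactly $R\ge1$. For $t\ge1$, at most $((2n)!)^t(2R+1)^{2tM}$ spanning subgraphs of $\Gamma$ have boxicity at most $t$. Consequently, if
$$RM>2tn\lg(2n)+2tM\lg(2R+1),\tag{2}$$
then some spanning subgraph $G$ of $\Gamma$ has boxicity greater than $t$.

**Proof.**

**Step 1. Distinct endpoints.** We want each coordinate to be described by an order without ties. Let $G\subseteq\Gamma$ be a spanning subgraph with a box representation in $\mathbb R^t$ (padded if necessary). In a given coordinate replace each interval $[l_v,r_v]$ by $[l_v-\varepsilon_v,r_v+\varepsilon_v]$ with small $\varepsilon_v>0$. Intersecting intervals still intersect. Disjoint closed intervals are at positive distance and remain disjoint if the $\varepsilon_v$ are small. A coincidence of two endpoints is a nontrivial linear equation in the $\varepsilon_v$; since there are finitely many such equations, we can choose the $\varepsilon_v$ to avoid them all.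

**Step 2. The record.** We encode the representation briefly. For each coordinate, record the linear order of the $2n$ endpoints of the intervals of the vertices of $A$: at most $(2n)!$ possibilities. For each coordinate and each $b\in B$, record the positions of the two endpoints of $b$'s interval relative to the $2R$ endpoints of the intervals of the vertices of $N_\Gamma(b)$. Each endpoint falls into one of $2R+1$ gaps, so there are at most $(2R+1)^2$ possibilities. Over $t$ coordinates and $M$ vertices this makes at most $((2n)!)^t(2R+1)^{2tM}$ records.

**Step 3. The record determines $G$.** We recover the edges. Let $a\in N_\Gamma(b)$. In a given coordinate the intervals of $a$ and $b$ meet if and only if $l_a<r_b$ and $l_b<r_a$. The first part of the record gives the order of the endpoints of $N_\Gamma(b)$, the second part gives the gaps of $l_b$ and $r_b$ in that order, so both comparisons are known. Hence it is known whether the boxes of $a$ and $b$ meet, that is, whether $ab\in E(G)$. Since $E(G)\subseteq E(\Gamma)$, no other pairs matter, and $G$ is determined. This proves the first claim.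

**Step 4. Comparison.** There are $2^{RM}$ spanning subgraphs, and $(2n)!\le(2n)^{2n}$. Under (2),
$$2^{RM}>(2n)^{2nt}(2R+1)^{2tM}\ge((2n)!)^t(2R+1)^{2tM},$$
so some spanning subgraph has boxicity greater than $t$. $\square$

**Proof of Theorem 1.** Apply Lemma 3 to $\Gamma_{m,p}$ with $A=L$ and $B=X$. In each of the $m$ directions there are $p^{m-1}$ lines, and each point lies on exactly one of them. So $n=mp^{m-1}$, $M=p^m$ and $R=m$. Dividing (2) by $M$, and using $n/M=m/p$, we need
$$m>\frac{2tm}{p}\lg(2mp^{m-1})+2t\lg(2m+1).\tag{3}$$
Given $t$, first choose $m$ with $m>4t\lg(2m+1)$, which holds for all large $m$. Then the second term of (3) is less than $m/2$. With $m$ fixed, choose $p$ with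
$$p>4t\lg(2mp^{m-1})=4t\big(\lg(2m)+(m-1)\lg p\big),$$
which holds for all large $p$. Then the first term is less than $m/2$. So (3) holds, and Lemma 3 gives a spanning subgraph $G\subseteq\Gamma_{m,p}$ with $\operatorname{boxicity}(G)>t$. It is bipartite, and $\pi(G)\le\pi(\Gamma_{m,p})\le4$ by monotonicity and (1). $\blacksquare$

Note the order of the choices. The number of directions $m$ pays for the points; afterwards $p$ dilutes the lines until their price is negligible.

## Three permutations leave at most $16n$ edges

We turn to Theorem 2. The upper bounds go through sparsity: bounded $\pi$ limits the number of edges, and sparse graphs have small boxicity.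

**Lemma 4.** Every $n$-vertex graph $G$ with $\pi(G)\le3$ has at most $16n$ edges.

**Proof.**

**Step 1. Edges monotone in all three orders.** We split the edges so that all orders agree on their directions. Let $<_1,<_2,<_3$ be a pairwise suitable family for $G$ (repeat or add orders if $\pi(G)<3$). Orient each edge from its $<_1$-smaller to its $<_1$-larger end, and sort the arcs into four classes according to whether they increase or decrease in $<_2$ and in $<_3$. It suffices to show that each class has at most $4n$ arcs. Fix a class. Reversing an order does not affect separation, so by reversing $<_2$ and/or $<_3$ we may assume that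
$$a<_ib\quad(i=1,2,3)\quad\text{for every arc }a\to b\text{ of the class.}$$
Let $N^+$ and $N^-$ denote out- and in-neighborhoods within the class.

**Step 2. Low arcs.** We set aside arcs that are few by definition. Call an arc $a\to b$ *low* if $a$ is the $<_r$-minimum of $N^-(b)$ for some $r$. Each $b$ is the head of at most three low arcs, so there are at most $3n$ low arcs.

**Step 3. Each vertex $a$ has at most one non-low out-arc.** This limits the other arcs. Let $b\ne b'$ be in $N^+(a)$; we show that one of $a\to b$, $a\to b'$ is low. Of the three orders, at most one has $b'<_rb$, or at most one has $b<_rb'$. By symmetry assume that $b'<_rb$ for at most one $r$. We show that $a\to b$ is low.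

If $N^-(b)=\{a\}$, this is trivial. Otherwise let $a'\in N^-(b)\setminus\{a\}$. Since $a'<_ib$ for all three $i$, while $b'<_ib$ for at most one, $a'\ne b'$. The other coincidences among $a,a',b,b'$ are excluded by the choice of these vertices and the arcs joining them. So $a'b$ and $ab'$ are disjoint edges, and some $<_r$ separates them. As $a<_rb$, the edge $\{a',b\}$ does not precede $\{a,b'\}$. Hence $\{a,b'\}$ precedes $\{a',b\}$, and with the directions of the arcs
$$a<_rb'<_ra'<_rb.$$
In particular $b'<_rb$. So $r$ is the unique order $r_0$ with $b'<_{r_0}b$, and it does not depend on $a'$. Therefore $a<_{r_0}a'$ for every $a'\in N^-(b)\setminus\{a\}$, so $a$ is the $<_{r_0}$-minimum of $N^-(b)$ and $a\to b$ is low.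

**Step 4. The total.** We add up. Each class has at most $3n$ low arcs and at most $n$ others, so $|E(G)|\le4\cdot4n=16n$. $\square$

## Each further permutation costs one logarithm

**Lemma 5.** For $s\ge3$, every $n$-vertex graph with $\pi\le s$ has at most $16n(1+\lceil\lg n\rceil)^{s-3}$ edges.

**Proof.** Induct on $s$; the case $s=3$ is Lemma 4. Let $s\ge4$ and let $\sigma_1,\dots,\sigma_s$ be pairwise suitable.

**Step 1. One level.** We remove one permutation by looking only at edges across a cut of it. Split a set of vertices, ordered by $\sigma_s$, into a first part and a last part. Two disjoint edges that both cross between the parts are not separated by $\sigma_s$: each has an end in the first part, preceding the other's end in the last part. So $\sigma_1,\dots,\sigma_{s-1}$ separate all pairs of disjoint crossing edges, and the graph of crossing edges has $\pi\le s-1$.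

**Step 2. Recursion.** We catch every edge at exactly one level. Split $V$ into the first $\lceil n/2\rceil$ and the last $\lfloor n/2\rfloor$ vertices of $\sigma_s$, and repeat inside each part, according to $\sigma_s$, until all parts are singletons. If a part has at most $2^k$ vertices, its halves have at most $2^{k-1}$, so at most $\lceil\lg n\rceil$ levels are needed. Each edge crosses at exactly one level, the one at which its ends are split apart. On a fixed level the parts being split are disjoint, of sizes $n_1,n_2,\dots$ with $\sum_in_i\le n$, and by Step 1 and induction the number of crossing edges on it is at most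
$$\sum_i16n_i(1+\lceil\lg n_i\rceil)^{s-4}\le16n(1+\lceil\lg n\rceil)^{s-4}.$$
Summing over at most $\lceil\lg n\rceil$ levels gives the claim. $\square$

This also shows that the obvious count of all subgraphs could not have proved Theorem 1 with any other host graph. If $\pi(\Gamma)\le4$ and $N=|V(\Gamma)|\ge2$, then $|E(\Gamma)|\le16N(1+\lceil\lg N\rceil)\le16N(2+\lg N)$. Success of the count at $t$ requires $|E(\Gamma)|>t\lg((2N)!)\ge tN\lg N$. So $t<16+32/\lg N$, and $t\le16$ once $N>2^{32}$. Charging the two sides differently, as in Lemma 3, is essential here.

## From degeneracy to boxicity

Recall that $G$ is *$k$-degenerate* if every nonempty subgraph has a vertex of degree at most $k$. Then $V(G)$ has an ordering in which every vertex has at most $k$ earlier neighbors: remove a vertex of degree at most $k$, put it last, and repeat.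

If $G$ has $n$ vertices and $\pi(G)\le s$ with $s\ge3$, then by monotonicity Lemma 5 applies to every subgraph $H$. With $h$ vertices, $H$ has average degree at most $32(1+\lceil\lg h\rceil)^{s-3}\le32(1+\lceil\lg n\rceil)^{s-3}$. So $G$ is $k$-degenerate with
$$k=\big\lfloor32(1+\lceil\lg n\rceil)^{s-3}\big\rfloor.\tag{4}$$

**Lemma 6.** For $k\ge1$ and $n\ge2$, every $k$-degenerate $n$-vertex graph $G$ has boxicity at most $\lceil8(k+1)\ln n\rceil$.

**Proof.**

**Step 1. One random interval supergraph.** We want a random interval graph that contains $G$ and omits each given non-edge with good probability. Let $D:V\to\{1,\dots,n\}$ be the positions in an ordering in which every vertex has at most $k$ earlier neighbors. Let $T$ contain each vertex independently with probability $q=\frac1{k+1}$, and let $Z$ be the set of vertices outside $T$ with no earlier neighbor in $T$. Assign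
$$[0,D(v)]\ (v\in T),\qquad[D(v),n+1]\ (v\in Z),\qquad[0,n+1]\ \text{(all others)}.$$
Intervals of $T$ share $0$, intervals of $Z$ share $n+1$, and $[0,n+1]$ meets all of them. So two intervals are disjoint only if they belong to $u\in T$ and $v\in Z$ with $D(u)<D(v)$. Such $u,v$ are nonadjacent, because $v$ has no earlier neighbor in $T$. Hence this interval graph is a supergraph of $G$.

**Step 2. The probability of separating a given non-edge.** Let $u,v$ be nonadjacent with $D(u)<D(v)$. They get disjoint intervals if $u\in T$, $v\notin T$, and none of the at most $k$ earlier neighbors of $v$ is in $T$. As $u$ is not a neighbor of $v$, these conditions concern different vertices and are independent, so the probability is at least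
$$q(1-q)^{k+1}\ge\frac1{4(k+1)}.$$
Here we used $(1-1/x)^x\ge\frac14$ for the integer $x=k+1\ge2$. There is equality for $x=2$. The expression increases with the integer $x$, by the inequality of arithmetic and geometric means for $x$ numbers $1-\frac1x$ and one number $1$: their mean is $\frac{x}{x+1}$, so $(1-\frac1x)^x\le(1-\frac1{x+1})^{x+1}$.

**Step 3. Many independent copies.** We intersect until every non-edge is gone. Take $N=\lceil8(k+1)\ln n\rceil$ independent such interval graphs. A given nonadjacent pair is separated by none of them with probability at most
$$\Big(1-\frac1{4(k+1)}\Big)^N\le e^{-N/(4(k+1))}\le e^{-2\ln n}=n^{-2}.$$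
The expected number of nonadjacent pairs separated by none is at most $\binom n2n^{-2}<1$. So for some choice every nonadjacent pair is separated, and the intersection of the $N$ interval graphs is exactly $G$. $\square$

**Proof of Theorem 2(b) and of the upper bound in (c).** The edge bound in (b) is Lemma 4. For fixed $s\ge3$ and $n\ge2$, (4) and Lemma 6 give $\beta_s(n)\le\lceil8(k+1)\ln n\rceil$ with $k\le32(2+\lg n)^{s-3}$, so $\beta_s(n)=O_s((\log n)^{s-2})$. For $s=3$ this is $O(\log n)$. $\blacksquare$

## Polynomials give more directions in the same dimension

For the lower bound in (c), consider what limited the grid. In (2), the term $2tM\lg(2R+1)$ restricts $t$ to order $R/\lg R$, where $R$ is the number of lines through a point, and on $[p]^m$ we have $R=m$. With $d$ orders instead of two we may hope for more directions.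

To see how, rewrite the grid. Over $\mathbb F_q$ take distinct $\alpha_1,\alpha_2$ and put $e_i=(x-\alpha_1)^{i-1}(x-\alpha_2)^{m-i}$ for $1\le i\le m$. These $m$ polynomials are linearly independent: if $\sum c_ie_i=0$ and $i$ is the smallest index with $c_i\ne0$, then $c_ie_i$ is divisible by $(x-\alpha_1)^{i-1}$ but not by $(x-\alpha_1)^i$, while all later terms are divisible by $(x-\alpha_1)^i$, a contradiction. So they form a basis of the polynomials of degree less than $m$. In this basis the grid lines are the sets $\{f+ce_i:c\in\mathbb F_q\}$. Two points agree in coordinates $1,\dots,i-1$ exactly when they are congruent modulo $(x-\alpha_1)^{i-1}$, and they agree in coordinates $i+1,\dots,m$ exactly when they are congruent modulo $(x-\alpha_2)^{m-i}$. So the grid $[q]^m$ consists of polynomials with lines $f+cQ$, where $Q$ runs over the products $(x-\alpha_1)^{k_1}(x-\alpha_2)^{k_2}$ with $k_1+k_2=m-1$. Now use $d$ points $\alpha_j$.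

**Proof of the lower bound in Theorem 2(c).** Let $d=\lfloor s/2\rfloor\ge2$.

**Step 1. Points, orders and lines.** We define the host graph. Take $m$ large in terms of $d$, and let $q$ be the power of $2$ with
$$m^{d+1}\le q<2m^{d+1}.\tag{5}$$
Let $X$ be the set of polynomials of degree less than $m$ over $\mathbb F_q$, so $|X|=q^m$, and let $\alpha_1,\dots,\alpha_d\in\mathbb F_q$ be distinct. Fix a linear order of $\mathbb F_q$. Let $<_j$ be the lexicographic order on $X$ by the coefficients of the expansion in powers of $x-\alpha_j$, the coefficient of the lowest power being most significant.

For $k\in\mathbb Z_{\ge0}^d$ with $\sum_jk_j=m-1$ let $Q_k=\prod_j(x-\alpha_j)^{k_j}$. The lines of *type* $k$ are the classes of $X$ under congruence modulo $Q_k$. As $\deg Q_k=m-1$, a multiple of $Q_k$ of degree less than $m$ is a constant multiple, so these classes are the sets $\{f+cQ_k:c\in\mathbb F_q\}$. Each has $q$ points, there are $q^{m-1}$ lines of each type, and each point lies on exactly one line of each type.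

**Step 2. The number of types.** We bound the number $R$ of vectors $k$, which by Step 3 is also the degree of a point. It is
$$R=\binom{m+d-2}{d-1}=\prod_{i=0}^{d-2}\frac{m+i}{i+1},\qquad\text{so}\qquad\frac{m^{d-1}}{(d-1)!}\le R\le m^{d-1},\tag{6}$$
since $\frac m{i+1}\le\frac{m+i}{i+1}\le m$, the last because $m+i\le m(i+1)$.

**Step 3. Lemma 2 applies.** We check its hypotheses, so that $\pi\le2d$. For a line $\ell\ni f$ of type $k$ put
$$I_j(\ell)=\{g\in X:\ g\equiv f\bmod(x-\alpha_j)^{k_j}\}.$$
This does not depend on the choice of $f\in\ell$, as $(x-\alpha_j)^{k_j}$ divides $Q_k$. It is the set of $g$ whose first $k_j$ coefficients in powers of $x-\alpha_j$ agree with those of $f$, hence an interval of $<_j$ (all of $X$ if $k_j=0$). The polynomials $(x-\alpha_j)^{k_j}$ are pairwise coprime, so $g\in\bigcap_jI_j(\ell)$ if and only if $g\equiv f\bmod Q_k$, that is, $\bigcap_jI_j(\ell)=\ell$. This is condition (1) of Lemma 2.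

For condition (2), distinct lines of the same type are disjoint. Suppose that $f\ne g$ both lie on a line of type $k$ and on a line of type $k'\ne k$. Then $f-g$ is divisible by $\prod_j(x-\alpha_j)^{\max(k_j,k_j')}$. Since $k\ne k'$ have the same sum $m-1$, we have $\sum_j\max(k_j,k_j')\ge m$, contradicting $f-g\ne0$ and $\deg(f-g)<m$. In particular lines of different types are different sets, since each line has $q\ge2$ points. So there are $Rq^{m-1}$ lines, every point lies on exactly $R$ of them, and the incidence graph $\Gamma$ has $\pi(\Gamma)\le2d\le s$.

**Step 4. Counting.** We verify (2) with $A$ the set of lines, $B=X$, $n_A=Rq^{m-1}$ in place of $n$, $M=q^m$, and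
$$t=\Big\lfloor\frac R{8\lg(2R+1)}\Big\rfloor,$$
which is at least $1$ for $m$ large. Divide the right-hand side of (2) by $M$. Since $2t\lg(2R+1)\le\frac R4$, and therefore $2t\le\frac R4$ as $\lg(2R+1)\ge1$, we get
$$\frac{2tR}q\lg(2Rq^{m-1})+2t\lg(2R+1)\le\frac{R^2}{4q}\lg(2Rq^{m-1})+\frac R4.$$
By (6) and (5), $2R\le2m^{d-1}\le q$, so $\lg(2Rq^{m-1})\le m\lg q\le m(1+(d+1)\lg m)$. Hence, for $m$ large in terms of $d$,
$$R\lg(2Rq^{m-1})\le m^d\big(1+(d+1)\lg m\big)<3m^{d+1}\le3q.$$
So the right-hand side is less than $\frac34R+\frac14R=R$, and (2) holds. By Lemma 3 some spanning subgraph $G_m\subseteq\Gamma$ has $\operatorname{boxicity}(G_m)>t$, and $\pi(G_m)\le s$ by monotonicity. By (6), $R\ge m^{d-1}/(d-1)!$ and $\lg(2R+1)\le\lg(3m^{d-1})=O_d(\lg m)$; and $t\ge1$ is at least half of the number inside the floor. So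
$$\operatorname{boxicity}(G_m)>t\ge c\,\frac{m^{d-1}}{\lg m}\quad\text{with }c=c(d)>0.\tag{7}$$

**Step 5. From $m$ to $n$.** We express (7) in terms of the number of vertices. By (6) and (5), $R\le q$, so the vertex count $N_m=q^m+Rq^{m-1}$ of $G_m$ (with $q=q(m)$) satisfies $2^m\le q^m\le N_m\le2q^m$, and
$$\lg N_m\le1+m(1+(d+1)\lg m)=O_d(m\log m).$$
Given large $n$, take the largest $m$ with $N_m\le n$, which exists since $N_m\to\infty$, and which is large when $n$ is. Add isolated vertices to $G_m$ to reach $n$ vertices. No edges are added, so $\pi$ is unchanged, and $G_m$ is an induced subgraph of the new graph, so boxicity does not decrease. From $2^m\le N_m\le n$ we get $\lg m\le\lg\lg n$. From $n<N_{m+1}$ we get $\log n=O_d(m\log m)$. Together, $m\ge c'\log n/\log\log n$ with $c'=c'(d)>0$. Substituting into (7),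
$$\beta_s(n)\ge c_s\,\frac{(\log n/\log\log n)^{d-1}}{\log\log n}=c_s\,\frac{(\log n)^{d-1}}{(\log\log n)^d},$$
with $d=\lfloor s/2\rfloor$. This is the lower bound in (c). $\blacksquare$
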